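# Matching polytopes whose diameter measures the longest cycle: no constant-factor approximation

## 1. Rungs, bundles and their states

We begin with a small graph with two terminals. Let $m\ge 2$ be an integer.

**Definition (rung, bundle).** Take two vertices $v^-,v^+$. For each $i=1,\dots,m$ add a *rung*: four new vertices $\alpha_i,\beta_i,\gamma_i,\eta_i$ and the six edges
$$v^-\alpha_i,\qquad \alpha_i\beta_i,\ \beta_i\gamma_i,\ \gamma_i\eta_i,\ \eta_i\alpha_i,\qquad \beta_iv^+ .$$
So a rung is a 4-cycle with one leg from $\alpha_i$ to $v^-$ and one leg from the neighboring corner $\beta_i$ to $v^+$. The graph $H_v$ consisting of $v^-,v^+$ and all $m$ rungs is a *bundle*. It is bipartite, with $v^-$, all $\beta_i$ and all $\eta_i$ in one class, and $v^+$, all $\alpha_i$ and all $\gamma_i$ in the other.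

We place the bundle in a larger graph $G$ that meets it only in $v^-$ and $v^+$, and ask what a perfect matching of $G$ can look like inside $H_v$.

**Lemma 1 (states).** Let $M$ be a perfect matching of $G$. Then exactly one of the following holds.

* *in*$(i)$ for exactly one $i$: rung $i$ is *active*, that is, $v^-\alpha_i,\ \gamma_i\eta_i,\ \beta_iv^+\in M$, and every other rung has a bit as defined below.
* *out*: $v^-$ and $v^+$ are both matched by edges outside $H_v$, and every rung has a bit.

Here rung $j$ has *bit* $0$ if $\alpha_j\beta_j,\gamma_j\eta_j\in M$, and *bit* $1$ if $\alpha_j\eta_j,\beta_j\gamma_j\in M$.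

*Proof.* Suppose $v^-\alpha_i\in M$. The neighbors of $\eta_i$ are $\alpha_i$ and $\gamma_i$, and $\alpha_i$ is taken, so $\eta_i\gamma_i\in M$. The neighbors of $\beta_i$ are $\alpha_i,\gamma_i,v^+$, and the first two are taken, so $\beta_iv^+\in M$. The rung is active.

Suppose $v^-\alpha_j\notin M$. Then $\alpha_j$ is matched to $\beta_j$ or to $\eta_j$. In the first case $\eta_j$ can only be matched to $\gamma_j$, which is bit $0$. In the second case $\gamma_j$ can only be matched to $\beta_j$, which is bit $1$. In both cases $\beta_j$ is matched inside the rung, so $\beta_jv^+\notin M$.

Hence $v^-$ is matched to $\alpha_i$ if and only if $v^+$ is matched to $\beta_i$. Either this happens for one $i$, which is *in*$(i)$, or for none, and then both terminals are matched outside $H_v$. $\square$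

For $m=2$ the possible states are *in*$(1)$ with a bit on rung 2, *in*$(2)$ with a bit on rung 1, and *out* with two bits, so there are $2+2+4=8$ of them.

**Switches.** Compare *in*$(i)$ with an *out* state in which rung $i$ has some bit and all other bits are unchanged. The edges of $H_v$ in which the two matchings differ form a $v^-$–$v^+$ path:
$$v^-\,\alpha_i\,\beta_i\,v^+\ \text{ (bit 0)},\qquad v^-\,\alpha_i\,\eta_i\,\gamma_i\,\beta_i\,v^+\ \text{ (bit 1)}.\tag{1}$$
Indeed, against bit $0$ the edges $v^-\alpha_i,\beta_iv^+$ are exchanged for $\alpha_i\beta_i$. Against bit $1$ the edges $v^-\alpha_i,\gamma_i\eta_i,\beta_iv^+$ are exchanged for $\alpha_i\eta_i,\beta_i\gamma_i$. When we go from *in*$(i)$ to *out*, we may choose which bit rung $i$ receives. When we go from *out* to *in*, we may choose which rung becomes active.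

**What the bundle is for.** Suppose one move changes a perfect matching along a single cycle, and the graph contains $q$ bundles. A cycle that crosses a bundle from $v^-$ to $v^+$ uses only one rung of it, so it helps with one bit in that bundle. Rewriting $m-1$ bits in each of the $q$ bundles therefore takes about $m$ moves if one cycle can cross all bundles, and at least about $mq/\lambda$ moves if no cycle crosses more than $\lambda$ of them. A quantity that is hard to approximate (the length of a longest cycle) becomes a number of moves. The moves will be the edges of a polytope, and we shall conclude that the diameter of a polytope cannot be approximated within any constant factor in polynomial time unless P = NP.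

## 2. Two diameters of a polytope and the approximation problem

Let $P=\{x\in\mathbb R^d: Ax=b,\ Bx\le c\}$ be a nonempty bounded polyhedron with rational data. The input is the binary encoding of $(A,b,B,c)$.

**Definition (diameter).** $\mathrm{diam}(P)$ is the maximum, over all pairs of vertices of $P$, of the number of edges of a shortest path between them in the 1-skeleton (vertex-edge graph) of $P$.

**Definition (circuits, circuit diameter).** Consider the nonzero $g\in\ker A$ for which the support of $Bg$ is inclusion-minimal among all nonzero vectors of $\ker A$. Each such direction, up to positive scaling, is represented by its representative with coprime integer components. These vectors are the *circuits*; both $g$ and $-g$ count. A *circuit walk* from a vertex $u$ to a vertex $v$ is a sequence $u=x_0,x_1,\dots,x_k=v$ of points of $P$ with $x_{i+1}=x_i+\alpha_ig_i$, where $g_i$ is a circuit and $\alpha_i>0$ is maximal with $x_i+\alpha_ig_i\in P$. The circuit distance from $u$ to $v$ is the least length $k$ of such a walk, and the *circuit diameter* is the maximum circuit distance over ordered pairs of vertices.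

*Example.* For the square $[0,1]^2$ there are no equations and $Bg=(g_1,g_2,-g_1,-g_2)$. The minimal supports occur when one coordinate of $g$ is zero, so the circuits are $\pm e_1,\pm e_2$. From a vertex, a maximal step in a feasible circuit direction crosses the square along an edge. Both diameters are $2$.

**Definition (constant-factor approximation).** For a parameter $f$, this is a polynomial-time algorithm together with a constant $\rho\ge1$ such that, given the encoding of $P$, the output $D$ satisfies $f(P)\le D\le\rho f(P)$.

It is known that computing either parameter is strongly NP-hard even for bipartite perfect matching polytopes, that for these polytopes the decision problems are even $\Pi^p_2$-complete, and that for some $\varepsilon>0$ neither parameter can be approximated in polynomial time within a factor better than $1+\varepsilon$ unless P = NP. The paper of Lasse Wulf, "Computing the Polytope Diameter is Even Harder than NP-hard (Already for Perfect Matchings)", arXiv:2502.16398 (2025), asks "whether the (circuit) diameter of a polytope does or does not admit a constant-factor approximation." We prove that it does not, assuming P $\ne$ NP.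

For a bipartite graph $K=(V,E)$ with a perfect matching let
$$P_K=\Big\{x\in\mathbb R^{E}:\ \sum_{e\ni w}x_e=1\ (w\in V),\ -x\le0\Big\}.$$

**Theorem 1.** For every constant $\rho\ge1$ the following is NP-hard. Given an integer $q$ and a bipartite graph $K$ of maximum degree $\le3$ with a perfect matching, such that either $\mathrm{diam}(P_K)\le5q$ or $\mathrm{diam}(P_K)>5\rho q$, decide which holds. Moreover, the circuit diameter of $P_K$ equals $\mathrm{diam}(P_K)$ for every bipartite $K$ with a perfect matching.

**Theorem 2.** If NP $\not\subseteq$ DTIME$(2^{\mathrm{polylog}(n)})$, then for every $\gamma\in(0,1)$ no polynomial-time algorithm approximates the diameter, or the circuit diameter, within a factor $2^{(\log S)^{1-\gamma}}$, where $S$ is the input encoding size. This holds even for the polytopes of Theorem 1.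

**Corollary.** Unless P = NP, neither the diameter nor the circuit diameter admits a constant-factor approximation.

*Proof from Theorem 1.* Suppose a polynomial-time algorithm outputs $D$ with $f\le D\le\rho f$, where $f$ is either parameter. We may enlarge $\rho$ to an integer. On an instance $(q,K)$ of the gap problem, the first case gives $D\le\rho f\le5\rho q$, and the second gives $D\ge f>5\rho q$. Comparing $D$ with $5\rho q$ decides the gap problem, so P = NP. $\square$

We use two external results.

* Birkhoff's theorem: for bipartite $K$, the vertices of $P_K$ are exactly the incidence vectors $\chi^M$ of perfect matchings $M$ of $K$.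
* The PCP theorem in bounded-occurrence form (Arora–Lund–Motwani–Sudan–Szegedy, J. ACM 1998, with Papadimitriou–Yannakakis, JCSS 1991; stated with $b=5$ in Feige, J. ACM 45 (1998)): there are constants $\varepsilon>0$ and $b$ such that, for 3-CNF formulas whose clauses have three literals on distinct variables and whose variables each occur in at least one and at most $b$ clauses, it is NP-hard under Karp reductions to distinguish satisfiable formulas from formulas in which every assignment satisfies at most a $(1-\varepsilon)$ fraction of the clauses.

We call the formulas in the second item *admissible*, and fix $\varepsilon$ and $b$. We may take $\varepsilon$ rational.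

## 3. Edges of $P_K$ are flips of one cycle

**Definition (flip graph).** Its vertices are the perfect matchings of $K$, and $M\sim M'$ if and only if $M\triangle M'$ is a single cycle.

Recall that $M\triangle M'$ is always a disjoint union of even cycles, each alternating between $M$ and $M'$. Flipping these cycles one at a time leads from $M$ to $M'$, so the flip graph is connected.

**Lemma 2.** Let $K$ be bipartite with a perfect matching.
(a) The circuits of $P_K$ are exactly the vectors with entries alternately $+1,-1$ along a cycle of $K$ and $0$ elsewhere.
(b) The 1-skeleton of $P_K$ is the flip graph.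
(c) Circuit distance between vertices equals distance in the 1-skeleton.

*Proof.* (a) Here $B=-I$, so the support of $Bg$ is the support of $g$. Let $0\ne g\in\ker A$. The entries of $g$ at each vertex sum to $0$, so no vertex is incident with exactly one edge of $\mathrm{supp}(g)$; hence $\mathrm{supp}(g)$ contains a cycle. Conversely, cycles of $K$ are even, and the alternating vector of a cycle lies in $\ker A$. A kernel vector supported on a cycle has opposite entries on consecutive edges of it, so it is a multiple of the alternating vector. Thus the minimal supports are exactly the cycles, and the coprime integer representatives are the alternating $\pm1$ vectors.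

(b) Suppose $M\triangle M'$ is a single cycle. The face of $P_K$ given by $x_e=0$ for all $e\notin M\cup M'$ has as vertices the perfect matchings contained in $M\cup M'$. This set consists of one cycle and isolated common edges, so these matchings are $M$ and $M'$ only. The face is the segment between them, hence an edge.

Suppose $M\triangle M'$ consists of at least two disjoint cycles, and let $C$ be one of them. Then
$$\chi^M+\chi^{M'}=\chi^{M\triangle C}+\chi^{M'\triangle C},$$
and $M\triangle C\ne M$, $M\triangle C\neq M'$. If the segment from $\chi^M$ to $\chi^{M'}$ were a face, some linear functional would attain its maximum over $P_K$ exactly there. The midpoint attains it, so $\chi^{M\triangle C}$ and $\chi^{M'\triangle C}$ attain it too and lie on the segment. But a vertex of $P_K$ on the segment is one of its ends, a contradiction.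

(c) Let $g$ be the alternating vector of a cycle $C$, and suppose $\chi^M+\alpha g\in P_K$ for some $\alpha>0$. The edges of $C$ with $g_e=-1$ must lie in $M$. They are every second edge of $C$, so the other edges of $C$ are not in $M$. Hence the maximal $\alpha$ is $1$, and the step leads to $\chi^{M\triangle C}$, an adjacent vertex. By induction, circuit walks that start at a vertex are walks in the 1-skeleton. Conversely, by (a) and (b), each step along an edge is a maximal circuit step. $\square$

Part (c) is the last sentence of Theorem 1. From now on the two parameters are one, and we count flips.

**Small cases.** If $K$ is one even cycle, there are two perfect matchings and the diameter is $1$. For $K=K_{3,3}$, two distinct perfect matchings differ by a permutation of three points that is a transposition or a 3-cycle. Each has a single nontrivial cycle, so the diameter is $1$. For $K_{4,4}$ the only permutations with more than one nontrivial cycle are the double transpositions, and $(12)(34)$ is reached from the identity through $(12)$; the diameter is $2$.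

**Why copies do not amplify a gap.** A factor $1+\varepsilon$ is known to be hard. The first thing to try is to take many copies. If $K$ is the disjoint union of $K_1$ and $K_2$, each flip happens in one component, so the distance between two matchings is the sum of the distances in the components, and $\mathrm{diam}(P_K)=\mathrm{diam}(P_{K_1})+\mathrm{diam}(P_{K_2})$. With $c$ copies, a gap between $d$ and $(1+\varepsilon)d$ becomes a gap between $cd$ and $c(1+\varepsilon)d$. The ratio is the same. So we look for a quantity that multiplies under composition, and then turn it into a diameter. Longest cycles are such a quantity, and bundles do the turning.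

## 4. Cycles in the bipartite graph of a digraph

Digraphs have no loops and no parallel arcs; two opposite arcs are allowed.

**Definition ($K(D)$, $W(Z)$, $\lambda(D)$).** For a digraph $D$ let $K(D)$ be the simple bipartite graph with vertices $v^-,v^+$ $(v\in V(D))$, edges $\mu_v=v^-v^+$, and an edge $u^+w^-$ (an *arc edge*) for each arc $uw$. For a cycle $Z$ of $K(D)$ put $W(Z)=\{v:\mu_v\in Z\}$, and let
$$\lambda(D)=\max_Z|W(Z)|$$
over all undirected cycles $Z$ of $K(D)$.

A directed cycle $Q$ of $D$ gives a cycle of $K(D)$ consisting of the $\mu_v$ with $v\in V(Q)$ and the arc edges of $Q$. But $K(D)$ has other cycles.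

*Example.* Let $D$ be the bidirected path $1\leftrightarrow2\leftrightarrow3$. Then $K(D)$ is connected, with $6$ vertices and $7$ edges, so its cycle space has dimension $2$ and three nonzero elements. Two of them are the 4-cycles of the directed 2-cycles on $\{1,2\}$ and on $\{2,3\}$. They share only $\mu_2$, and their symmetric difference is the 6-cycle
$$1^-\,1^+\,2^-\,3^+\,3^-\,2^+\,1^-.$$
It contains $\mu_1$ and $\mu_3$, passes through both $2^-$ and $2^+$ without using $\mu_2$, and comes from no directed cycle. All three cycles contain two edges $\mu$, so $\lambda(D)=2$.

Such cycles do occur as flips: the 6-cycle is alternating with respect to the perfect matching $\{1^+2^-,\,2^+1^-,\,\mu_3\}$. This is why $\lambda$ is defined over all cycles and not only over directed ones.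

The next lemma says how a cycle can meet graphs that are glued in place of the edges $\mu_v$. We use it twice, once for bundles and once for copies of a digraph.

**Lemma 3 (gluing).** Let $\hat K$ arise from $K(D_1)$ by deleting each $\mu_v$ and gluing in, for each $v\in V(D_1)$, a graph $H_v$ that meets the rest only in $v^-$ and $v^+$. Let $C$ be a cycle of $\hat K$ not contained in a single $H_v$. Then there is a cycle $Z$ of $K(D_1)$ such that $C\cap E(H_v)$ is a $v^-$–$v^+$ path if $v\in W(Z)$, and is empty otherwise.

*Proof.* Suppose $C\cap E(H_v)\ne\emptyset$. It is a proper subset of $E(C)$, so it is a union of maximal subpaths of $C$, each with two distinct ends. At each end, one edge of $C$ lies in $H_v$ and the other does not, so the end is $v^-$ or $v^+$. By maximality, different subpaths have no common end. So there is exactly one subpath, and it runs from $v^-$ to $v^+$.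

Replace each such path by $\mu_v$. All remaining edges of $C$ are arc edges of $K(D_1)$. We get a closed walk $Z$ in $K(D_1)$ with no repeated vertex and no repeated edge. If $C$ meets no $H_v$ in an edge, $Z=C$. Otherwise $Z$ has at least the two distinct vertices $v^-,v^+$, and length $2$ would require two parallel edges. Since $K(D_1)$ is simple, $Z$ has length at least $3$ and is a cycle. $\square$

## 5. Bundles turn long cycles into small diameter

Let $D'$ be a digraph with $q\ge2$ nodes and $\lambda(D')\ge2$, and let $m\ge2$.

**Definition ($K_m$).** The graph $K_m$ arises from $K(D')$ by deleting each $\mu_v$ and gluing in a bundle $H_v$ with $m$ rungs between $v^-$ and $v^+$, for each node $v$.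

It is bipartite: arc edges join a vertex $u^+$ to a vertex $w^-$, so the classes described in Section 1 fit together.

**Projection.** Let $M$ be a perfect matching of $K_m$. By Lemma 1 each bundle is *in*$(i)$ for some $i$, or *out*. Let $M'$ consist of the arc edges in $M$ and the edges $\mu_v$ for which $H_v$ is *in*. If $H_v$ is *out*, both terminals are matched by arc edges. If it is *in*, both are matched inside the bundle. So $M'$ is a perfect matching of $K(D')$. Conversely, take any perfect matching $M'$ of $K(D')$ and any choice of states in which $H_v$ is *in* if and only if $\mu_v\in M'$. Together with the arc edges of $M'$ they form a perfect matching of $K_m$, since each active rung and each rung with a bit covers its own four vertices, and an active rung also covers the two terminals.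

**One flip switches many bundles.** *Let $M$ have projection $M'$, and let $C$ be an $M'$-alternating cycle of $K(D')$. Flipping the arc edges of $C$ and performing, in each bundle with $\mu_v\in C$, a switch of arbitrary choice is one flip in $K_m$.* $\quad(2)$

For the proof, note that $\mu_v\in C$ means that $H_v$ changes between *in* and *out*. The new states are compatible with the perfect matching $M'\triangle C$, so the result is a perfect matching. By (1), the symmetric difference with $M$ is $C$ with each $\mu_v$ replaced by a $v^-$–$v^+$ path through one rung. That is a single cycle.

*Example.* Let $m=2$, let $D'$ have a Hamiltonian cycle $Q$, and let $Z_Q$ be its cycle in $K(D')$, which contains every $\mu_v$. Start with all bundles *in*$(1)$ and bit $1$ on every second rung. Flip along $Z_Q$: all bundles go *out*, with bit $0$ on rung 1. Flip again: all go to *in*$(2)$. Again: all go *out*, with bit $0$ on rung 2. Again: all go to *in*$(1)$. Four flips have changed all $q$ bits from $1$ to $0$. Flipping the 4-cycle of each second rung also does it, but takes $q$ flips.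

**Lemma 4 (upper bound).** If $D'$ is Hamiltonian, then $\mathrm{diam}(P_{K_m})\le q+4m$.

*Proof.* Let $M_0=\{\mu_v\}_v$, and let $M^*$ be the perfect matching of $K_m$ with all bundles *in*$(1)$ and all other bits $0$. We show that every $M$ has distance at most $q/2+2m$ to $M^*$. Two such paths joined at $M^*$ give the lemma.

**Step 1.** *This step brings all bundles in.* The symmetric difference $M'\triangle M_0$ is a disjoint union of cycles of $K(D')$, each of length at least $4$. Since $K(D')$ has $2q$ vertices, there are at most $q/2$ cycles. Flip them one at a time by (2); since they are disjoint, each stays alternating until its turn. An edge $\mu_v$ on such a cycle is in $M_0$ and so not in $M'$. Hence its bundle is *out*, and we switch it to *in*$(1)$. After at most $q/2$ flips the projection is $M_0$, and every bundle is *in*.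

**Step 2.** *This step clears all bits in parallel.* Let $Q$ be a Hamiltonian cycle of $D'$ and $Z_Q$ its cycle in $K(D')$. It contains all $\mu_v$ and is alternating with respect to $M_0$. A *round* consists of two flips along $Z_Q$ as in (2). In the first, all bundles go *out*, and each active rung receives bit $0$. The projection is now $M_0\triangle Z_Q$, for which $Z_Q$ is again alternating. In the second, all bundles go *in*; each activates a rung with bit $1$ if it has one, and rung 1 otherwise.

Look at one bundle and count its non-active rungs with bit $1$. At first there are at most $m-1$. A round turns the old active rung into bit $0$ and, if the count is positive, makes one rung with bit $1$ active. So the count drops by exactly one while it is positive, and stays $0$ afterwards. After $m-1$ rounds it is $0$ in every bundle. In the $m$-th round the active rung receives bit $0$ and rung 1 becomes active. Then every bundle is *in*$(1)$ with all other bits $0$, which is $M^*$. This takes $2m$ flips. $\square$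

**Lemma 5 (lower bound).** For every $D'$ as above, $\mathrm{diam}(P_{K_m})\ge(m-1)q/\lambda(D')$.

*Proof.* Let $\mathbf s$ and $\mathbf t$ be the perfect matchings with all bundles *in*$(1)$ and all other bits $0$, respectively $1$.

**Step 1.** *This step names edges that must be flipped.* For each node $v$ and each $i\ge2$, the edge $\alpha_i\beta_i$ of $H_v$ is in $\mathbf s$ and not in $\mathbf t$. So on any flip path from $\mathbf s$ to $\mathbf t$, each of these $(m-1)q$ edges lies on at least one flipped cycle.

**Step 2.** *This step bounds how many of these edges one cycle can contain.* Let $C$ be a cycle of $K_m$. Each rung has only one edge $\alpha_i\beta_i$, so it suffices to bound the number of rungs that $C$ meets in that edge.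

Suppose first that $C$ lies in one bundle $H_v$. If $C$ avoids $v^-$, then each edge $\beta_iv^+$ is a bridge of $H_v-v^-$, so $C$ lies in a single rung and is its 4-cycle. Likewise if $C$ avoids $v^+$. If $C$ contains both terminals, it consists of two $v^-$–$v^+$ paths, each inside one rung. These rungs are different because each rung has one leg at $v^-$. In all cases $C$ meets at most $2\le\lambda(D')$ rungs.

Otherwise apply Lemma 3. The cycle $C$ has edges only in the bundles $H_v$ with $v\in W(Z)$, and in each of them it is a $v^-$–$v^+$ path. The interior of this path avoids the terminals, so it lies in one rung. Hence $C$ meets at most $|W(Z)|\le\lambda(D')$ rungs.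

So at least $(m-1)q/\lambda(D')$ flips are needed. $\square$

**What a constant cycle gap gives.** Suppose we can only guarantee that $D'$ is either Hamiltonian or satisfies $\lambda(D')\le(1-\delta)q$ with $\delta\le1/20$. The bounds are then $\mathrm{diam}\le q+4m$ in the first case and $\mathrm{diam}\ge(m-1)/(1-\delta)$ in the second. But $(m-1)/(1-\delta)\le\frac{20}{19}(m-1)<q+4m$ for every choice of $m$, so the two ranges overlap and nothing is decided. The factor $4$ lost in Lemma 4 does no harm once $q/\lambda(D')$ can be made larger than any constant. So the cycle gap itself must be amplified.

## 6. Substitution through a single door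

**Why full substitution fails.** The obvious composition of $D_1$ with $D$ replaces each node $v$ of $D_1$ by a copy of $D$ and each arc $vw$ of $D_1$ by all arcs from copy $v$ to copy $w$. Take $D_1=D$, the bidirected path $1\leftrightarrow2\leftrightarrow3$, for which $\lambda(D)=2<3$. The composition has the Hamiltonian cycle
$$(1,1)\,(1,2)\,(1,3)\,(2,1)\,(3,1)\,(3,2)\,(3,3)\,(2,2)\,(2,3)\to(1,1).$$
Each step is an arc: inside a copy the second coordinate moves along the path, and between copies the first coordinate does. So all $9$ of $9$ nodes are covered, and the gap is destroyed. The cycle visits copy $2$ twice. We prevent this by giving each copy one entrance and one exit.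

**Definition (substitution).** Let $D$ be a digraph with a chosen arc $r=ts$. For a digraph $D_1$, let $D_1[D]$ have node set $V(D_1)\times V(D)$, arcs $(v,i)(v,j)$ for $ij\in A(D)\setminus\{r\}$, and arcs $(v,t)(w,s)$ for $vw\in A(D_1)$. Put $D^{(1)}=D$ and $D^{(k)}=D^{(k-1)}[D]$. With $N=|V(D)|$ we have $|V(D^{(k)})|=N^k$.

*Example.* If $D$ is the directed 2-cycle on $s,t$, then $D[D]$ is the directed 4-cycle $(s,s)\,(s,t)\,(t,s)\,(t,t)$. Here $\lambda(D)=2$ and $\lambda(D[D])=4$.

**Lemma 6.** Let $D$ have an arc $r=ts$.
(i) If $D$ has a Hamiltonian cycle through $r$, then $D^{(k)}$ is Hamiltonian.
(ii) If $\lambda(D)\ge 2$ and $K(D)-t^+s^-$ contains a cycle with two edges $\mu_v$, then $2\le\lambda(D^{(k)})\le\lambda(D)^k$.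

*Proof.* (i) This is the hypothesis for $k=1$. For the induction step, deleting $r$ from a Hamiltonian cycle of $D$ through $r$ leaves a Hamiltonian $s$–$t$ path of $D-r$. In a Hamiltonian cycle of $D^{(k-1)}$, replace each node $v$ by the copy of this path in $\{v\}\times V(D)$. The arcs $vw$ of the cycle become the arcs $(v,t)(w,s)$, and the result is a Hamiltonian cycle of $D^{(k)}$.

(ii) *Lower bound.* For $k=1$ it is the hypothesis. For $k\ge2$, $K(D^{(k)})$ contains copies of $K(D)-t^+s^-$, which contain a cycle with two edges $\mu$.

*Upper bound.* We use induction on $k$ with $D_1=D^{(k-1)}$, and show $\lambda(D_1[D])\le\lambda(D_1)\lambda(D)$. The graph $K(D_1[D])$ arises from $K(D_1)$ as in Lemma 3. Each $H_v$ is a copy of $K(D)-t^+s^-$, where $(v,s)^-$ plays the role of $v^-$ and $(v,t)^+$ that of $v^+$; the arc edge $v^+w^-$ becomes $(v,t)^+(w,s)^-$. All edges $\mu_{(v,i)}$ lie in $H_v$. Let $C$ be a cycle of $K(D_1[D])$.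

If $C$ lies in one $H_v$, it is a copy of a cycle of $K(D)$. So it has at most $\lambda(D)\le\lambda(D_1)\lambda(D)$ edges $\mu$.

Otherwise let $Z$ be the cycle from Lemma 3. For each $v\in W(Z)$, $C\cap E(H_v)$ is a copy of an $s^-$–$t^+$ path in $K(D)-t^+s^-$. Adding the edge $t^+s^-$, which is not on the path, closes it to a cycle of $K(D)$. Hence the path has at most $\lambda(D)$ edges $\mu$. In the other $H_v$ the cycle has no edges. In total $C$ has at most $|W(Z)|\lambda(D)\le\lambda(D_1)\lambda(D)$ edges $\mu$. $\square$

For the bidirected path with $r=21$, that is $t=2$ and $s=1$, the hypothesis of (ii) holds because of the 2-cycle on $\{2,3\}$. So $\lambda(D[D])\le4$ out of $9$ nodes, in contrast to full substitution.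

What is still missing is a base digraph. In the yes-case it must have a Hamiltonian cycle through a fixed arc, and in the no-case $\lambda$ must be bounded away from the number of nodes, with all cycles of $K(D)$ counted.

## 7. A digraph from a 3-CNF formula

**Lemma 7 (base gap).** There are a constant $\delta\in(0,1)$ and a polynomial-time map from admissible formulas $\varphi$ to digraphs $D$ with an arc $r=ts$ such that, with $N=|V(D)|$:

* if $\varphi$ is satisfiable, $D$ has a Hamiltonian cycle, and every Hamiltonian cycle of $D$ uses $r$;
* if every assignment satisfies at most a $(1-\varepsilon)$ fraction of the clauses, then $\lambda(D)\le(1-\delta)N$;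
* $\lambda(D)\ge2$, and $K(D)-t^+s^-$ contains a cycle with two edges $\mu_v$.

**Construction.** *A Hamiltonian cycle should first choose a truth value for each variable and then check each clause. Each literal occurrence owns a two-way path on four nodes; one direction is used in the choosing part and the other in the checking part.*

Let $\varphi$ have variables $x_1,\dots,x_n$ and $\ell$ clauses. The nodes are $v_1,\dots,v_n$; $c_1,\dots,c_{\ell+1}$, where we also write $v_{n+1}:=c_1$; $a_{j,i}$ for each clause $j$ and position $i\in\mathbb Z_3$; and for each occurrence $(j,i)$ four nodes $h_1,h_2,h_3,h_4$ forming $X_{j,i}$. The arcs are: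

1. in each $X_{j,i}$: $h_kh_{k+1}$ and $h_{k+1}h_k$ for $k=1,2,3$;
2. for each literal $\sigma\in\{x_i,\neg x_i\}$ with occurrences $o_1,\dots,o_p$, the *route* of $\sigma$: arcs from $v_i$ to $h_1$ of $X_{o_1}$, from $h_4$ of $X_{o_k}$ to $h_1$ of $X_{o_{k+1}}$, and from $h_4$ of $X_{o_p}$ to $v_{i+1}$ (just $v_iv_{i+1}$ if $p=0$);
3. for each $(j,i)$: $c_ja_{j,i}$, $a_{j,i}a_{j,i+1}$, $a_{j,i}c_{j+1}$, and also $a_{j,i}\to h_4$ and $h_1\to a_{j,i+1}$ with $h_1,h_4\in X_{j,i}$;
4. $r=c_{\ell+1}v_1$, so $t=c_{\ell+1}$ and $s=v_1$.

There are no parallel arcs: the two routes of $x_i$ cannot both be the single arc $v_iv_{i+1}$, because $x_i$ occurs somewhere. The number of nodes is $N=n+(\ell+1)+3\ell+12\ell=n+16\ell+1$. Since every variable occurs, $n\le3\ell$, so $N\le20\ell$.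

**Third item.** The directed 2-cycle $h_1h_2$ in any $X_{j,i}$ gives a 4-cycle of $K(D)$ with two edges $\mu_v$. It does not use $t^+s^-$.

**Satisfiable case.** *We write down the Hamiltonian cycle.* Fix a satisfying assignment. From $v_i$ follow the route of the true literal of $x_i$ to $v_{i+1}$, traversing each $X$ on it as $h_1h_2h_3h_4$. This leads from $v_1$ to $v_{n+1}=c_1$. In clause $j$ choose a position $i_0$ whose literal is true, and go
$$c_j\to a_{j,i_0+1}\rightsquigarrow a_{j,i_0+2}\rightsquigarrow a_{j,i_0}\to c_{j+1},$$
where a step $a_{j,i}\rightsquigarrow a_{j,i+1}$ runs through $h_4h_3h_2h_1$ of $X_{j,i}$ if the literal at position $i$ is false, and uses the arc $a_{j,i}a_{j,i+1}$ otherwise. From $c_{\ell+1}$ close with $r$. Each $X$ of a true literal is visited on its route. Each $X$ of a false literal is visited in its clause, since its position is $i_0+1$ or $i_0+2$. So every node is visited exactly once. Finally, $r$ is the only arc entering $v_1$, so every Hamiltonian cycle uses $r$.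

*Example.* Let $\varphi=(x_1\vee x_2\vee x_3)$, so $N=20$. With $x_1$ true and $x_2,x_3$ false, the cycle runs from $v_1$ through $X_{1,1}$ to $v_2$, then to $v_3$ and $c_1$, then to $a_{1,2}$, through $X_{1,2}$ backwards to $a_{1,3}$, through $X_{1,3}$ backwards to $a_{1,1}$, and to $c_2$ and $v_1$. If all three variables are false, all three $X_{1,i}$ must be visited from the clause. The only way to link them closes up as $a_{1,1}\rightsquigarrow a_{1,2}\rightsquigarrow a_{1,3}\rightsquigarrow a_{1,1}$, a cycle on $15$ nodes that misses everything else. The no-case rests on this.

**Setup for the gap case.** *Now we take an arbitrary cycle, not only a directed one, and read off an assignment.* Let $Z$ be any cycle of $K(D)$. Put $W=W(Z)$, $U=V(D)\setminus W$ and $A_Z=\{uw:u^+w^-\in Z\}$. If $v\in W$, then $Z$ contains $\mu_v$, so it has exactly one further edge at $v^-$ and one at $v^+$. Hence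
$$\text{each }v\in W\text{ has exactly one entering and exactly one leaving arc in }A_Z.\tag{3}$$
We speak of the predecessor and the successor of $v$. At nodes outside $W$ nothing like this is claimed, so we argue only where whole gadgets lie in $W$.

*If a directed cycle $Q$ has $V(Q)\subseteq W$ and $A(Q)\subseteq A_Z$, then $W=V(Q)$.* $\quad(4)$

Indeed $Z$ contains the cycle of $K(D)$ that corresponds to $Q$, and a cycle contained in a cycle is equal to it.

**Lemma 8.** If all of $h_1,\dots,h_4$ of some $X_{j,i}$ lie in $W$, then exactly one of these holds:
(L) $h_1h_2,h_2h_3,h_3h_4\in A_Z$, the predecessor of $h_1$ is its route predecessor, and the successor of $h_4$ is its route successor;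
(R) $a_{j,i}h_4,\ h_4h_3,\ h_3h_2,\ h_2h_1,\ h_1a_{j,i+1}\in A_Z$.

*Proof.* We list the arcs at the gadget. The in- and out-neighbors of $h_2$ are $h_1,h_3$; those of $h_3$ are $h_2,h_4$. The in-neighbors of $h_1$ are $h_2$ and its route predecessor, and its out-neighbors are $h_2$ and $a_{j,i+1}$. The in-neighbors of $h_4$ are $h_3$ and $a_{j,i}$, and its out-neighbors are $h_3$ and its route successor.

The predecessor and the successor of $h_2$ differ. Otherwise $h_2$ and that neighbor form a directed 2-cycle as in (4), and $|W|=2$, a contradiction. The same holds for $h_3$. So there are two cases.

Suppose $h_1h_2,h_2h_3\in A_Z$. Then $h_3$ has predecessor $h_2$, hence successor $h_4$. The successor of $h_2$ is $h_3$ and not $h_1$, so $h_1$ is entered from its route predecessor. The predecessor of $h_3$ is $h_2$ and not $h_4$, so $h_4$ is left to its route successor. This is (L).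

Suppose $h_3h_2,h_2h_1\in A_Z$. Then $h_3$ has successor $h_2$, hence predecessor $h_4$. The predecessor of $h_2$ is $h_3$ and not $h_1$, so the successor of $h_1$ is $a_{j,i+1}$. The successor of $h_3$ is $h_2$ and not $h_4$, so the predecessor of $h_4$ is $a_{j,i}$. This is (R).

The two states differ in the arc leaving $h_2$, so they exclude each other. $\square$

**Good clauses.** Call clause $j$ *good* if $W$ contains $a_{j,1},a_{j,2},a_{j,3}$ and, for each of its three variables $x_i$, the node $v_i$ and all nodes of all $X_o$ for occurrences $o$ of $x_i$ or $\neg x_i$. Define an assignment $\tau$ by letting $\tau(x_i)$ be true if and only if the first arc of the route of the literal $x_i$ is in $A_Z$.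

**Every good clause is satisfied by $\tau$.** *This step uses the 15-node cycle of the example and then follows one route back to its start.* Let clause $j$ be good. If $X_{j,1},X_{j,2},X_{j,3}$ were all in state (R), their arcs would form a directed cycle on these $12$ nodes and $a_{j,1},a_{j,2},a_{j,3}$. All $15$ nodes lie in $W$, so by (4) $W$ would consist of them and contain no node $v_i$. But $W$ contains $v_i$ for the variables of the clause. So some $X_{j,i}$ is in state (L).

Let its literal be $\sigma$, on variable $x_k$. Its node $h_1$ is entered from its route predecessor. If that is $h_4$ of a previous $X_{o'}$ on the route, then $X_{o'}$ has all its nodes in $W$, because $j$ is good. It is in state (L), because in state (R) the successor of its $h_4$ is $h_3$. So its own $h_1$ is also entered from its route predecessor. Going back along the route in this way, we reach $v_k$, and the first arc of the route of $\sigma$ is in $A_Z$.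

Since $v_k\in W$, exactly one arc leaving $v_k$ is in $A_Z$, and the first arcs of the two routes of $x_k$ are distinct. If $\sigma=x_k$, then $\tau(x_k)$ is true by definition. If $\sigma=\neg x_k$, the first arc of the route of $x_k$ is not in $A_Z$, so $\tau(x_k)$ is false. Either way $\sigma$ is true under $\tau$.

**Counting.** *A small $U$ spoils few clauses.* A node of $U$ can prevent a clause from being good only as follows. A node $a_{j,i}$ affects only clause $j$. A node $v_i$ $(i\le n)$ or a node of an $X_o$ affects only clauses containing one particular variable, so at most $b$ of them. Nodes $c_j$ affect none. Hence at most $b|U|$ clauses are not good, and $\tau$ violates at most $b|U|$ clauses. In the no-case every assignment violates at least $\varepsilon\ell$ clauses, so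
$$|U|\ \ge\ \frac{\varepsilon\ell}{b}\ \ge\ \frac{\varepsilon}{20b}\,N .$$
Since $Z$ was arbitrary, $\lambda(D)\le(1-\delta)N$ with $\delta=\varepsilon/(20b)$. This proves Lemma 7. $\square$

Note that $\delta\le1/20$, so we are in the situation described at the end of Section 5, and the amplification of Section 6 is needed.

## 8. Splitting vertices down to degree three

**Lemma 9.** Let $v$ be a vertex of a bipartite graph $K$, with its incident edges partitioned into nonempty sets $E_1,E_2$. Let $\tilde K$ arise by replacing $v$ by a path $v_1\,w\,v_2$, with the edges of $E_i$ attached to $v_i$. Then $K$ and $\tilde K$ have isomorphic flip graphs.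

*Proof.* The graph $\tilde K$ is bipartite: $v_1,v_2$ go to the class of $v$, and $w$ to the other. To a perfect matching $M$ of $K$ assign $\tilde M=M\cup\{wv_2\}$ if its edge at $v$ is in $E_1$, and $\tilde M=M\cup\{wv_1\}$ if it is in $E_2$. This is a bijection onto the perfect matchings of $\tilde K$, since in such a matching $w$ is matched to exactly one of $v_1,v_2$, and the other is matched by an edge of $E_1$ or $E_2$ accordingly.

Let $M,L$ be perfect matchings of $K$. If their edges at $v$ are in the same $E_i$, the edges at $w$ cancel, and $\tilde M\triangle\tilde L=M\triangle L$ as edge sets, with $v$ replaced by $v_i$. Otherwise both $wv_1$ and $wv_2$ are in $\tilde M\triangle\tilde L$, which is $M\triangle L$ with $v$ replaced by the path $v_1wv_2$. In both cases the number of cycles is unchanged, so adjacency is preserved. $\square$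

Splitting a vertex of degree $d\ge4$ with $|E_1|=2$ creates vertices of degrees $3,2,d-1$. So $d-3$ splits suffice for that vertex, and the number of splits for the whole graph is at most the sum of the degrees. The result has maximum degree at most $3$ and, by Lemmas 2 and 9, the same diameter.

## 9. Proof of Theorem 1

The equality of the two parameters is Lemma 2(c). Fix $\rho\ge1$, let $\delta$ be as in Lemma 7, and fix a constant $k$ with $(1-\delta)^{-k}>10\rho$.

**The reduction.** *From an admissible formula we build the instance $(q,K)$.* Given $\varphi$, build $D$ with the arc $r$ by Lemma 7, with $N$ nodes. Let $D'=D^{(k)}$, which has $q=N^k$ nodes. Build $K_m$ from $D'$ with $m=q$. Split vertices as in Section 8 to obtain $K$ of maximum degree at most $3$. By Lemma 6(ii), whose hypotheses are the third item of Lemma 7, $\lambda(D')\ge2$, so Section 5 applies. The graph $K_m$ has $2q+4q^2$ vertices and at most $q^2+6q^2$ edges. For fixed $k$ everything takes polynomial time. The graph $K$ has a perfect matching, namely the one corresponding to $M^*$.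

**Satisfiable case.** By Lemma 7, $D$ has a Hamiltonian cycle through $r$. By Lemma 6(i), $D'$ is Hamiltonian. By Lemma 4, $\mathrm{diam}(P_K)=\mathrm{diam}(P_{K_m})\le q+4q=5q$.

**Gap case.** If every assignment satisfies at most a $(1-\varepsilon)$ fraction of the clauses, then Lemmas 7 and 6(ii) give $\lambda(D')\le((1-\delta)N)^k=(1-\delta)^kq$. By Lemma 5,
$$\mathrm{diam}(P_K)\ \ge\ \frac{(q-1)\,q}{(1-\delta)^kq}\ \ge\ \frac q2(1-\delta)^{-k}\ >\ 5\rho q .\tag{5}$$

So the map $\varphi\mapsto(q,K)$ sends the two kinds of formulas to the two kinds of instances, and by the PCP theorem the gap problem is NP-hard. $\blacksquare$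

With the Corollary of Section 2, neither parameter admits a constant-factor approximation unless P = NP. All entries of $A,b,B,c$ that occur are in $\{0,\pm1\}$, so large numbers play no role.

## 10. Proof of Theorem 2: growing exponents

The only constant that depended on $\rho$ was $k$. Now $k$ grows with $N$. Logarithms are to base $2$.

**Choice of $k$.** *The ratio should beat $2^{(\log S)^{1-\gamma}}$ although $S$ also grows with $k$.* Let $\gamma\in(0,1)$, and let $a$ be an integer with $a>\max(1,1/\gamma-1)$. Then $\gamma(a+1)>1$, that is,
$$(a+1)(1-\gamma)<a.\tag{6}$$
Put $L=\lceil\log N\rceil$ and $k=L^a$, and run the reduction of Section 9 with this $k$.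

**Size.** We have $q=N^k\le2^{L^{a+1}}$. The graph $K$ and the encoding of $P_K$ have size polynomial in $q$, so $\log S\le cL^{a+1}$ for a constant $c$. The reduction takes time polynomial in $q$ and $|\varphi|$, which is $2^{\mathrm{polylog}}$ in $|\varphi|$.

**Ratio.** By Section 9, with (5) up to its second inequality, the diameter is at most $5q$ in the satisfiable case and at least $\frac q2(1-\delta)^{-k}=5qR$ in the gap case, where $R=\frac1{10}(1-\delta)^{-k}$. With $\kappa=\log\frac1{1-\delta}>0$ we have
$$\log R=\kappa L^a-\log10,\qquad (\log S)^{1-\gamma}\le c^{\,1-\gamma}L^{(a+1)(1-\gamma)} .$$
By (6), $R>2^{(\log S)^{1-\gamma}}$ for all sufficiently large $N$.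

**Deciding the formulas.** Suppose a polynomial-time algorithm outputs $D$ with $f\le D\le2^{(\log S)^{1-\gamma}}f$ on these polytopes, where $f$ is the diameter, or equivalently, by Lemma 2(c), the circuit diameter. For large $N$, the satisfiable case gives $D\le2^{(\log S)^{1-\gamma}}\cdot5q<5qR$, and the gap case gives $D\ge5qR$. So comparing $D$ with $5qR$ tells the cases apart; this number is rational, since $\varepsilon$ and hence $\delta$ is. For the remaining $N$, which are bounded, $\ell\le N/16$ and $n\le3\ell$ are bounded, and we try all assignments. The running time is polynomial in $S$ plus the time of the reduction, hence $2^{\mathrm{polylog}}$ in $|\varphi|$. Every problem in NP has a polynomial-time reduction to the gap problem for admissible formulas, and a polynomial change of the input length keeps the bound $2^{\mathrm{polylog}}$. Therefore NP $\subseteq$ DTIME$(2^{\mathrm{polylog}(n)})$, contrary to the assumption. $\blacksquare$
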